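\title{The tail of the cluster size in subcritical geometric inhomogeneous random graphs}

\begin{abstract}
We study the geometric inhomogeneous random graph on a Poisson process of intensity $\lambda$ in $\mathbb R^d$. Vertices carry independent weights with tail $w^{-1/\gamma}$, $\gamma<\frac12$, and two vertices are joined with a probability that decays like the power $\delta>2$ of $|x-y|^d/(ww')$. Let $\widehat\lambda_c$ be the threshold below which the probability of crossing a large annulus tends to zero. We prove that for all $\lambda<\widehat\lambda_c$ the size of the cluster of a typical vertex has a tail of exact order $m^{1-1/\gamma}$, which confirms a conjecture posed by Jacob, Kerriou, Linker and M\"orters. We also show that the upper bound holds only for $\lambda<\widehat\lambda_c$, and we identify the limiting constant. The key step is a multiscale argument that bounds the spatial integral of the two-point function by a constant times the product of the two weights.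
\end{abstract}

\section{The model, the question and the results}\label{sec:intro}

\subsection{The model}

Fix $d\ge1$, $\gamma\in(0,\frac12)$ and $\delta\in(2,\infty]$. Let $\rho\colon[0,\infty)\to[0,1]$ be non-increasing with $\rho(r)\asymp 1\wedge r^{-\delta}$, meaning that the ratio of the two sides is bounded above and below by positive constants; for $\delta=\infty$ take $\rho=\mathbf 1_{[0,1]}$. In both cases $\rho(1)>0$. The \emph{geometric inhomogeneous random graph}, also called the weight-dependent random connection model with product kernel, has as vertices the points $(x,u)$ of a Poisson process on $\mathbb R^d\times(0,1)$ with intensity $\lambda\,dx\otimes du$, $\lambda>0$, and it joins each pair of distinct vertices $(x,u)$, $(y,v)$ independently with probability $\rho\big((uv)^\gamma|x-y|^d\big)$.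

We describe a vertex by its \emph{weight} $w=u^{-\gamma}\ge1$ instead of its mark $u$. If $U$ is uniform on $(0,1)$, then $U^{-\gamma}$ has law $\nu(dw)=\gamma^{-1}w^{-1/\gamma-1}\,dw$ on $[1,\infty)$, so $\nu((w,\infty))=w^{-1/\gamma}$. Put $\mu=\lambda\nu$. The vertex set $\eta$ is a Poisson process on $\mathbb X=\mathbb R^d\times[1,\infty)$ with intensity $dx\otimes\mu(dw)$, we write $\mathbf x=(x,w_{\mathbf x})$ for a vertex, and the connection probability is
\[
p(\mathbf x,\mathbf y)=\rho\Big(\frac{|x-y|^d}{w_{\mathbf x}w_{\mathbf y}}\Big).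
\]
For a finite set $F\subset\mathbb X$ of \emph{added vertices}, $G(\eta\cup F)$ denotes the graph on $\eta\cup F$ in which all pairs are joined independently with probability $p$. The elements of $\eta$ are called \emph{Poisson vertices}. The graph seen from a typical vertex (the Palm measure) is obtained by adding the \emph{origin} $\mathbf o=(0,W_0)$, where $W_0$ has law $\nu$ and is independent of everything else. We write $\mathcal C$ for the connected component, or \emph{cluster}, of $\mathbf o$ in $G(\eta\cup\{\mathbf o\})$, and $|\mathcal C|$ for its number of vertices.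

Let $B(x,r)$ be the open Euclidean ball and $\omega_d$ the volume of $B(0,1)$. Let $\theta_R(\lambda)$ be the probability that in $G(\eta)$ some vertex located in $B(0,R)$ is joined by a path to some vertex located outside $B(0,2R)$, and set
\[
\widehat\lambda_c=\sup\Big\{\lambda>0:\ \lim_{R\to\infty}\theta_R(\lambda)=0\Big\}.
\]
The range $\lambda<\widehat\lambda_c$ is the \emph{quantitatively subcritical phase}: a region of diameter $R$ is, with high probability, not connected to anything at distance of order $R$. Adding independent points can only create paths, so $\theta_R(\lambda)$ is nondecreasing in $\lambda$, and $\theta_R(\lambda)\to0$ for every $\lambda<\widehat\lambda_c$. No rate of convergence is given.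

\begin{remark}\label{rem:hyp}
Both restrictions on the parameters are forced by this definition. Two points, one in $B(0,R)$ and one in $B(0,3R)\setminus B(0,2R)$, are at distance less than $4R$. If $\gamma\ge\frac12$, the number of vertices of weight at least $(4R)^{d/2}$ in either region is Poisson with mean of order $R^{d-d/(2\gamma)}$, which is bounded below, and two such vertices are joined with probability at least $\rho(1)$. If $\delta\le2$, with probability tending to one there are at least $cR^{2d}$ pairs of vertices, one in each region, and each pair is joined with probability at least $\rho((4R)^d)\ge c'R^{-d\delta}$. In both cases $\liminf_R\theta_R(\lambda)>0$ for every $\lambda>0$. For $\gamma<\frac12$ and $\delta>2$ one has $\widehat\lambda_c>0$; see Remark~\ref{rem:positive}.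
\end{remark}

The following conjecture was posed in \cite{JKLM}: for every $0<\lambda<\widehat\lambda_c$ there are constants $c,C>0$ such that
\begin{equation}\label{eq:conj}
c\,m^{1-1/\gamma}\le\mathbb P(|\mathcal C|>m)\le C\,m^{1-1/\gamma}\qquad\text{for all } m\ge1 .
\end{equation}

\subsection{Why the exponent is $1-1/\gamma$}

Two computations are used throughout. First, for $\beta<1/\gamma$ and $n\ge1$,
\begin{equation}\label{eq:tail}
\int_{(n,\infty)}s^\beta\mu(ds)=m_\beta\,n^{\beta-1/\gamma},\qquad m_\beta:=\int s^\beta\mu(ds)=\frac{\lambda}{1-\beta\gamma}.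
\end{equation}
Second, with $c_\rho=\int_{\mathbb R^d}\rho(|x|^d)\,dx=\omega_d\int_0^\infty\rho(r)\,dr<\infty$, the substitution $x=(ww')^{1/d}y$ gives
\begin{equation}\label{eq:edge}
\int_{\mathbb R^d}p\big((0,w),(x,w')\big)\,dx=c_\rho\,ww'.
\end{equation}
Thus the neighbors of an added vertex of weight $w$ form a Poisson process whose weights have intensity $c_\rho w\,s\,\mu(ds)$. Its degree is Poisson with mean $c_\rho m_1w$, so weight measures expected degree, and the weights of its neighbors are size-biased.

The first way for the origin to have a cluster of size $m$ is to be heavy itself; $W_0>m$ has probability $m^{-1/\gamma}$. It is cheaper to have a heavy neighbor: by \eqref{eq:tail} and \eqref{eq:edge}, the expected number of neighbors of weight above $m$ is $c_\rho\,\mathbb E[W_0]\,m_1m^{1-1/\gamma}$, larger by a factor of order $m$. Such a neighbor has of order $m$ neighbors of its own. This gives the lower bound in \eqref{eq:conj} for every $\lambda$. The content of the conjecture is the upper bound: below $\widehat\lambda_c$, no other mechanism, such as a long chain of moderately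 heavy vertices, produces a cluster of size $m$ at lower cost than a single vertex of weight of order $m$.

\subsection{Results}

\begin{theorem}\label{thm:main}
If $0<\lambda<\widehat\lambda_c$, there are $c,C\in(0,\infty)$ such that \eqref{eq:conj} holds. The lower bound in \eqref{eq:conj} holds for every $\lambda>0$.
\end{theorem}

If $\theta_R$ were computed in the graph with the origin added, it would be at least as large, and the threshold at most $\widehat\lambda_c$; Theorem~\ref{thm:main} therefore covers that convention too.

The central object of the proof is the integrated two-point function. For distinct $\mathbf x,\mathbf y\in\mathbb X$ let $\tau(\mathbf x,\mathbf y)$ be the probability that $\mathbf x$ and $\mathbf y$ are connected in $G(\eta\cup\{\mathbf x,\mathbf y\})$, and let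
\[
T(w,w')=\int_{\mathbb R^d}\tau\big((0,w),(x,w')\big)\,dx=T(w',w),
\]
where the symmetry comes from translation invariance. The direct edge gives $T(w,w')\ge c_\rho ww'$. We call the opposite inequality,
\begin{equation}\label{eq:product}
T(w,w')\le C_T\,ww'\qquad\text{for some } C_T<\infty \text{ and all } w,w'\ge1,
\end{equation}
the \emph{product bound}. It says that longer paths increase the contribution of the direct edge by at most a constant factor, uniformly in the weights.

\begin{theorem}\label{thm:equiv}
There is $\theta_*=\theta_*(d)>0$ such that for every $\lambda>0$ the following are equivalent: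
\begin{enumerate}
\item[(a)] $\lambda<\widehat\lambda_c$;
\item[(b)] $\mathbb E|\mathcal C|<\infty$;
\item[(c)] $\sup_{m\ge1}m^{1/\gamma-1}\,\mathbb P(|\mathcal C|>m)<\infty$;
\item[(d)] $\theta_R(\lambda)\le\theta_*$ for all large $R$;
\item[(e)] the product bound \eqref{eq:product} holds.
\end{enumerate}
In particular, for $\lambda\ge\widehat\lambda_c$ one has $\mathbb E|\mathcal C|=\infty$ and $\limsup_{R\to\infty}\theta_R(\lambda)\ge\theta_*$.
\end{theorem}

So the upper bound in \eqref{eq:conj} holds only for $\lambda<\widehat\lambda_c$. In that range the tail has exact asymptotics.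

\begin{theorem}\label{thm:asym}
If $0<\lambda<\widehat\lambda_c$, then
\[
\lim_{m\to\infty}m^{1/\gamma-1}\,\mathbb P(|\mathcal C|>m)=\frac{b^{1/\gamma}}{1-\gamma},\qquad
b=\lambda\,\mathbb E\int_{\mathbb R^d}\Big[1-\prod_{\mathbf a\in\mathcal C}\Big(1-\rho\big(|y|^d/w_{\mathbf a}\big)\Big)\Big]dy\in(0,\infty).
\]
\end{theorem}

The constant can be guessed. A vertex of large weight $w$ reaches out to distance of order $w^{1/d}$. On that scale the cluster of an ordinary vertex at position $w^{1/d}y$ shrinks to a point, and it is attached to the heavy vertex with the probability in square brackets. So the cluster of the heavy vertex has about $bw$ vertices, and it exceeds $m$ when $w>m/b$. Summing over such heavy vertices and exchanging their role with that of the origin, the probability that the origin lies in one of these clusters is about $\int_{m/b}^\infty bw\,\nu(dw)=b\,(m/b)^{1-1/\gamma}/(1-\gamma)$, the value in the theorem.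

\subsection{Plan}

Section~\ref{sec:tools} contains the two tools, Mecke's formula and a van den Berg--Kesten inequality for paths, and proves the product bound by hand for small $\lambda$. Section~\ref{sec:tail} derives the tail bounds from the product bound. Section~\ref{sec:multi} derives the product bound from small crossing probabilities and completes the proof of Theorem~\ref{thm:main}. Theorems~\ref{thm:equiv} and~\ref{thm:asym}, which are not needed for Theorem~\ref{thm:main}, are proved in Sections~\ref{sec:equiv} and~\ref{sec:asym}.

We fix once and for all an exponent $\alpha$ and a constant $C_\rho\ge1$ with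
\begin{equation}\label{eq:alpha}
2<\alpha<\min(\delta,1/\gamma),\qquad \rho(r)\le C_\rho\min(1,r^{-\alpha})\quad(r>0).
\end{equation}
Such an $\alpha$ exists exactly because $\delta>2$ and $\gamma<\frac12$. Apart from $\rho(1)>0$ and monotonicity, the profile enters only through \eqref{eq:alpha}, and the condition $\alpha<1/\gamma$ is used in the form $m_\alpha<\infty$.

\section{Counting paths and disjoint paths}\label{sec:tools}

\subsection{Mecke's formula}

For a finite set $F$ of added vertices, $n\ge1$ and measurable $f\ge0$,
\begin{multline}\label{eq:mecke}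
\mathbb E\sum_{\mathbf z_1,\dots,\mathbf z_n\in\eta\text{ distinct}}f\big(\mathbf z_1,\dots,\mathbf z_n,G(\eta\cup F)\big)\\
=\int\mathbb E\,f\big(\mathbf z_1,\dots,\mathbf z_n,G(\eta\cup F\cup\{\mathbf z_1,\dots,\mathbf z_n\})\big)\prod_{i=1}^n dz_i\,\mu(dw_{\mathbf z_i}).
\end{multline}
In words, a sum over tuples of Poisson vertices becomes an integral over tuples of added vertices. Averaging over the edges given the vertex set reduces \eqref{eq:mecke} to the multivariate Mecke equation for Poisson processes.

Let $N_w$ be the size of the cluster of an added vertex $(0,w)$ in $G(\eta\cup\{(0,w)\})$, and $\chi(w)=\mathbb EN_w$. Formula \eqref{eq:mecke} with $n=1$ gives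
\begin{equation}\label{eq:chi}
\chi(w)=1+\int T(w,s)\,\mu(ds),\qquad \mathbb E|\mathcal C|=\int\chi\,d\nu .
\end{equation}

\begin{example}[The product bound for small $\lambda$]\label{ex:small}
Suppose $c_\rho m_2<1$, that is, $\lambda<(1-2\gamma)/c_\rho$. If $\mathbf x=(0,w)$ and $\mathbf y=(x,w')$ are connected, there is a self-avoiding path $\mathbf x,\mathbf z_1,\dots,\mathbf z_j,\mathbf y$ with $j\ge0$ Poisson interior vertices. By \eqref{eq:mecke} the expected number of such paths is the integral of $p(\mathbf x,\mathbf z_1)p(\mathbf z_1,\mathbf z_2)\cdots p(\mathbf z_j,\mathbf y)$ over $\mathbf z_1,\dots,\mathbf z_j$. Integrate also over $x$, and carry out the spatial integrals in the order $x,z_j,\dots,z_1$. By \eqref{eq:edge} each edge contributes $c_\rho$ times the product of the weights of its endpoints, so each interior weight appears squared, and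
\[
T(w,w')\le\sum_{j\ge0}c_\rho^{\,j+1}m_2^{\,j}\,ww'=\frac{c_\rho}{1-c_\rho m_2}\,ww'.
\]
\end{example}

The example shows where the product form comes from and why $m_2<\infty$, that is $\gamma<\frac12$, matters. When $c_\rho m_2\ge1$ the series diverges: it counts paths, of which there may be many between the same two vertices. The remedy is to cut a path only at a few selected places, such as a long edge, a branch point or a heavy vertex, and to bound the pieces in between by connection \emph{probabilities}. The pieces are not independent, but they use disjoint vertices and edges, and the next lemma makes this sufficient.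

\subsection{A van den Berg--Kesten inequality for paths}

We recall the discrete inequality. Let $\mathcal J$ be a finite set and equip $\{0,1\}^{\mathcal J}$ with a product measure. For increasing events $A_1,\dots,A_n$ let $A_1\,\square\cdots\square\,A_n$ be the set of $\omega$ for which there are pairwise disjoint sets $K_1,\dots,K_n\subset\{j:\omega_j=1\}$ with $\mathbf 1_{K_i}\in A_i$ for all $i$. The van den Berg--Kesten inequality states that $\mathbb P(A_1\,\square\,A_2)\le\mathbb P(A_1)\mathbb P(A_2)$. The event $A_2\,\square\cdots\square\,A_n$ is increasing, and $A_1\,\square\cdots\square\,A_n\subset A_1\,\square\,(A_2\,\square\cdots\square\,A_n)$ (use the witness $K_2\cup\dots\cup K_n$), so induction gives $\mathbb P(A_1\,\square\cdots\square\,A_n)\le\prod_i\mathbb P(A_i)$.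

In this subsection $\eta$ is a Poisson process with non-atomic $\sigma$-finite intensity $\Xi$ on a Borel space $\mathbb S$, $p$ is a measurable symmetric connection function, and $F$ is a finite set of added vertices. (Besides $\mathbb S=\mathbb X$, we shall once use vertices of two colors.) A \emph{path event} $A$ is given by distinct $\mathbf x,\mathbf y\in F$, a measurable set $D\subset\mathbb S$ and a measurable set $\mathcal E$ of pairs; it occurs if $G(\eta\cup F)$ contains a self-avoiding path from $\mathbf x$ to $\mathbf y$ whose interior vertices lie in $\eta\cap D$ and whose edges lie in $\mathcal E$. With $D=\emptyset$ this is the event that $\mathbf x\mathbf y$ is an edge and lies in $\mathcal E$. Interior vertices are never added vertices, so $\mathbb P(A)$ does not depend on $F\setminus\{\mathbf x,\mathbf y\}$; without restrictions $D,\mathcal E$ it equals $\tau(\mathbf x,\mathbf y)$. For path events $A_1,\dots,A_n$, let $A_1\circ\dots\circ A_n$ be the event that there are such paths with pairwise disjoint sets of interior vertices and pairwise disjoint sets of edges.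

\begin{lemma}\label{lem:bk}
For path events $A_1,\dots,A_n$, $\ \mathbb P(A_1\circ\dots\circ A_n)\le\prod_{i=1}^n\mathbb P(A_i)$.
\end{lemma}

Applying the discrete inequality to the edges given $\eta$ yields only $\mathbb E\prod_i\mathbb P(A_i\mid\eta)$, in which all factors profit from the same favorable $\eta$. The presence of a vertex must itself be one of the independent bits. The proof arranges this by thinning a large sample of candidate positions.

\begin{proof}
Restrict $\eta$ to sets of finite measure that increase to $\mathbb S$. Paths are finite, so all events in the statement increase to the original ones, and we may assume $s=\Xi(\mathbb S)<\infty$. If $s=0$ only edges within $F$ remain and the discrete inequality applies directly, so let $s>0$.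

\emph{Discretization.} For an integer $M\ge s$ let $\xi_1,\dots,\xi_M$ be i.i.d.\ with law $\Xi/s$, let $I_1,\dots,I_M$ be i.i.d.\ Bernoulli$(s/M)$, and attach an independent uniform variable $U_e$ to every pair $e$ from $\{1,\dots,M\}\cup F$. The bond bit of $e$ is $1$ if $U_e$ is at most the connection probability of the corresponding positions. Let $\mathbb P_M$ be the law of the graph on $F\cup\{\xi_j:I_j=1\}$ whose edges are the pairs with bond bit $1$. Given the number of retained indices, their positions are i.i.d.\ with law $\Xi/s$, exactly as the points of $\eta$ given their number. By Le Cam's inequality, the total variation distance between Bin$(M,s/M)$ and Poisson$(s)$ is at most $s^2/M$. Hence $|\mathbb P_M(A)-\mathbb P(A)|\le s^2/M$ for every event $A$.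

\emph{The discrete inequality.} Given $\xi=(\xi_j)$, the $I_j$ and the bond bits are finitely many independent bits, and each $A_i$ is increasing in them. A path for $A_i$ is witnessed by the bits $I_j$ of its interior vertices and the bond bits of its edges, and disjoint paths have disjoint witnesses. Therefore $\mathbb P_M(A_1\circ\dots\circ A_n\mid\xi)\le\prod_i\mathbb P_M(A_i\mid\xi)$.

\emph{Removing the common positions.} The expectation $\mathbb E\prod_i\mathbb P_M(A_i\mid\xi)$ is the probability that $A_i$ occurs in copy $i$ for all $i$, where the $n$ copies use independent variables $(I^{(i)},U^{(i)})$ and the same $\xi$. Let $\mathcal I_i=\{j:I^{(i)}_j=1\}$. Take independent position families $\xi^{(1)},\dots,\xi^{(n)}$, independent of all $(I^{(i)},U^{(i)})$, and set $\xi_j=\xi_j^{(i)}$ for the smallest $i$ with $j\in\mathcal I_i$, and $\xi_j=\xi^{(1)}_j$ if there is none. Given all $(I^{(i)},U^{(i)})$, the $\xi_j$ are i.i.d.\ with law $\Xi/s$, so this $\xi$ may serve as the common family. The sets $\mathcal I_1,\dots,\mathcal I_n$ fail to be pairwise disjoint with probability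 at most $M n^2(s/M)^2=n^2s^2/M$. When they are disjoint, copy $i$ coincides with the graph built from $(\xi^{(i)},I^{(i)},U^{(i)})$, and these $n$ graphs are independent with law $\mathbb P_M$. Hence $\mathbb E\prod_i\mathbb P_M(A_i\mid\xi)\le\prod_i\mathbb P_M(A_i)+n^2s^2/M$. Let $M\to\infty$.
\end{proof}

The lemma is always used in the same way. A connection is decomposed at finitely many Poisson vertices; a union bound sums over these vertices; \eqref{eq:mecke} turns them into added vertices, so that the pieces become path events occurring disjointly; Lemma~\ref{lem:bk} factorizes; and the spatial integrals are carried out one vertex at a time, as in Example~\ref{ex:small}.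

\section{From the product bound to the tail}\label{sec:tail}

\subsection{The lower bound}

\begin{proposition}\label{prop:lower}
For every $\lambda>0$ there is $c>0$ with $\mathbb P(|\mathcal C|>m)\ge c\,m^{1-1/\gamma}$ for all $m\ge1$.
\end{proposition}

\begin{proof}
Choose $a\ge2$ with $\frac12\lambda\omega_d\rho(1)a\ge8$, and call a Poisson vertex heavy if its weight exceeds $am$, and light otherwise. Given $W_0$, consider the heavy vertices $\mathbf y$ with $|y|^d\le w_{\mathbf y}$ that are adjacent to $\mathbf o$. For these positions $|y|^d/(W_0w_{\mathbf y})\le1$, so their number is Poisson with a finite mean of at least $\rho(1)\omega_d\int_{(am,\infty)}s\,\mu(ds)=c_1m^{1-1/\gamma}$, where $c_1=\rho(1)\omega_dm_1a^{1-1/\gamma}$. Since $1-e^{-c_1x}\ge(1-e^{-c_1})x$ for $x\in[0,1]$ by concavity, such a vertex exists with probability at least $(1-e^{-c_1})m^{1-1/\gamma}$. Let $\mathbf y$ be the heaviest one.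

The light vertices and their edges to $\mathbf y$ play no role in this choice. So, given $\mathbf y$, the number of light $\mathbf z$ with $|z-y|^d\le w_{\mathbf y}$ that are adjacent to $\mathbf y$ is Poisson with mean at least
\[
\rho(1)\,\omega_d\,am\,\lambda\big(1-(am)^{-1/\gamma}\big)\ge\tfrac12\lambda\omega_d\rho(1)\,am\ge8m,
\]
because $(am)^{-1/\gamma}\le\frac14$. It dominates a Poisson$(8m)$ variable, which by Chebyshev's inequality is below $m$ with probability at most $8m/(7m)^2\le8/49$. Otherwise $|\mathcal C|\ge m+2$. This proves the claim with $c=\frac{41}{49}(1-e^{-c_1})$.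
\end{proof}

\subsection{Truncated moments}

For the rest of this section we assume the product bound \eqref{eq:product}. It immediately controls the event that $\mathcal C$ contains a heavy vertex: by \eqref{eq:mecke} and \eqref{eq:tail}, for $n\ge1$,
\begin{equation}\label{eq:heavy}
\mathbb E\,\big|\{\mathbf y\in\eta\cap\mathcal C:w_{\mathbf y}>n\}\big|=\int\nu(dw)\int_{(n,\infty)}T(w,s)\,\mu(ds)\le C_{\mathrm h}\,n^{1-1/\gamma},\qquad C_{\mathrm h}=\frac{C_Tm_1^2}{\lambda}.
\end{equation}
It remains to bound the probability that a cluster made of vertices of weight at most $m$ has more than $m$ vertices. For real $n\ge1$ let $\mathcal C^{\le n}$ be the cluster of $\mathbf o$ in the subgraph spanned by the vertices of weight at most $n$, with $\mathcal C^{\le n}=\emptyset$ if $W_0>n$.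

Markov's inequality with the first moment gives only $m^{-1}$, which is too weak since $1-1/\gamma<-1$. We need a moment of order $k>1/\gamma-1$. By Proposition~\ref{prop:lower} such a moment of $|\mathcal C|$ is infinite, so the moment of $|\mathcal C^{\le n}|$ grows with $n$, and the point is to obtain the right growth. A $k$-th moment counts $k$-tuples of vertices connected to the origin, and such a tuple is connected along a tree.

For $j\ge1$ let $\mathcal T_j$ be the set of trees $t$ on a node set $\{0,1,\dots,j+q\}$, $q\ge0$, in which the \emph{branch nodes} $j+1,\dots,j+q$ have degree at least $3$. The nodes $0,\dots,j$ are the \emph{terminals}, and $d_v$ is the degree of $v$ in $t$. A tree has one edge fewer than nodes, so $\sum_v(d_v-2)=-2$. Each leaf contributes $-1$ to this sum, and the leaves are among the $j+1$ terminals. Hence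
\begin{equation}\label{eq:degrees}
\sum_{v:\,d_v\ge3}(d_v-2)\le j-1 .
\end{equation}
In particular $q\le j-1$, so $\mathcal T_j$ is finite.

\begin{lemma}[Tree bound]\label{lem:tree}
Assume \eqref{eq:product}. Let $j\ge1$, $n\ge1$, and let $D_0,\dots,D_j\subset[1,n]$ be Borel sets; put $D_v=[1,n]$ for $v>j$. The expected number of ordered $j$-tuples of distinct Poisson vertices $\mathbf y_1,\dots,\mathbf y_j\in\mathcal C^{\le n}$ with $w_{\mathbf y_i}\in D_i$, on the event $W_0\in D_0$, is at most
\[
\frac1\lambda\sum_{t\in\mathcal T_j}C_T^{\,|t|-1}\prod_{v\in t}\int_{D_v}s^{d_v}\mu(ds),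
\]
where $|t|$ is the number of nodes of $t$.
\end{lemma}

\begin{proof}
Let $\mathbf y_0=\mathbf o$ and let $\mathbf y_1,\dots,\mathbf y_j\in\mathcal C^{\le n}$. Take the union of paths in $\mathcal C^{\le n}$ from $\mathbf o$ to each $\mathbf y_i$, pass to a spanning tree, and repeatedly delete leaves other than $\mathbf y_0,\dots,\mathbf y_j$. In the resulting finite tree, list the other vertices of degree at least $3$ as $\mathbf y_{j+1},\dots,\mathbf y_{j+q}$; they are Poisson vertices of weight at most $n$. All remaining vertices have degree $2$, so the tree is a union of paths between the $\mathbf y_v$ whose interiors are pairwise disjoint and avoid all $\mathbf y_v$, and whose edge sets are pairwise disjoint. Contracting each path to an edge gives a tree $t\in\mathcal T_j$.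

Sum over $t$ and over $\mathbf y_1,\dots,\mathbf y_{j+q}$. After \eqref{eq:mecke} all $\mathbf y_v$ are added vertices, and Lemma~\ref{lem:bk} bounds the probability of the disjoint paths by $\prod_{\{u,v\}\in t}\tau(\mathbf y_u,\mathbf y_v)$. A tree with at least two nodes has a leaf $v\ne0$. Integrating over the position of $\mathbf y_v$ turns the factor of its edge $\{u,v\}$ into $T(w_u,w_v)\le C_Tw_uw_v$ and removes the leaf. After all $|t|-1$ edges are removed, the weight of node $v$ has appeared $d_v$ times. It is integrated over $D_v$ against $\mu$, or against $\nu=\mu/\lambda$ for $v=0$.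
\end{proof}

The integrals that appear are at most
\begin{equation}\label{eq:I}
I_n(\beta)=\int_{[1,n]}s^\beta\mu(ds)=\frac\lambda\gamma\int_1^ns^{\beta-1/\gamma-1}ds\le C(\beta)\begin{cases}1,&\beta<1/\gamma,\\ 1+\log n,&\beta=1/\gamma,\\ n^{\beta-1/\gamma},&\beta>1/\gamma.\end{cases}
\end{equation}

\begin{example}[The second moment]\label{ex:second}
Let $\frac13<\gamma<\frac12$, so that $k=2$ satisfies $k>1/\gamma-1$. On $\{W_0\le n\}$ write $|\mathcal C^{\le n}|=1+Y$; then $(1+Y)^2=1+3Y+Y(Y-1)$. The set $\mathcal T_1$ consists of one edge, so $\mathbb E[Y;W_0\le n]\le CI_n(1)^2=O(1)$. The set $\mathcal T_2$ consists of the three paths on $\{0,1,2\}$, one for each choice of the middle node, and of the star with center $3$ and leaves $0,1,2$. Each path contributes $CI_n(1)^2I_n(2)=O(1)$, because $2<1/\gamma$. The star contributes $CI_n(1)^3I_n(3)=O(n^{3-1/\gamma})$. So $\mathbb E|\mathcal C^{\le n}|^2=O(n^{3-1/\gamma})$, and Markov's inequality gives $\mathbb P(|\mathcal C^{\le m}|>m)=O(m^{3-1/\gamma}m^{-2})=O(m^{1-1/\gamma})$. The dominant tree is the star, whose center is the single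 vertex of weight of order $n$.
\end{example}

In general the star with $k+1$ leaves dominates. A second node of high degree costs more than it gains, and this is again the condition $1/\gamma>2$.

\begin{lemma}\label{lem:moment}
Assume \eqref{eq:product} and let $k$ be an integer with $k+1>1/\gamma$. There is $C_k<\infty$ with $\mathbb E|\mathcal C^{\le n}|^k\le C_k\,n^{k+1-1/\gamma}$ for all real $n\ge1$.
\end{lemma}

\begin{proof}
On $\{W_0\le n\}$ write $|\mathcal C^{\le n}|=1+Y$. Expanding $(1+Y)^k$ binomially, and each power $Y^i$ in falling factorials, whose coefficients are the Stirling numbers of the second kind, we see that $(1+Y)^k$ is a combination with nonnegative coefficients of $1$ and of $Y(Y-1)\cdots(Y-j+1)$, $1\le j\le k$. The latter counts ordered $j$-tuples of distinct Poisson vertices in $\mathcal C^{\le n}$. As $1\le n^{k+1-1/\gamma}$, Lemma~\ref{lem:tree} reduces the claim to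
\[
\prod_{v\in t}I_n(d_v)=O\big(n^{k+1-1/\gamma}\big)\qquad\text{for } t\in\mathcal T_j,\ 1\le j\le k.
\]
Let $\mathcal H=\{v\in t:d_v\ge1/\gamma\}$. The nodes outside $\mathcal H$ contribute bounded factors by \eqref{eq:I}. Since $1/\gamma>2$, the nodes in $\mathcal H$ have degree at least $3$, so \eqref{eq:degrees} applies to them.

If $\mathcal H=\emptyset$, the product is $O(1)$. If $\mathcal H=\{v\}$, then $d_v\le j+1\le k+1$ by \eqref{eq:degrees}, and the product is $O(n^{d_v-1/\gamma})$ when $d_v>1/\gamma$ and $O(1+\log n)$ when $d_v=1/\gamma$; both are $O(n^{k+1-1/\gamma})$ because $k+1-1/\gamma>0$. If $|\mathcal H|\ge2$, the product is $O\big((1+\log n)^{|\mathcal H|}n^e\big)$ with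
\[
e=\sum_{v\in\mathcal H}(d_v-2)-|\mathcal H|\Big(\frac1\gamma-2\Big)\le j-1-2\Big(\frac1\gamma-2\Big)=\Big(j+1-\frac1\gamma\Big)-\Big(\frac1\gamma-2\Big)<k+1-\frac1\gamma,
\]
and the strict inequality absorbs the logarithms.
\end{proof}

\begin{proposition}\label{prop:upper}
If \eqref{eq:product} holds, there is $C<\infty$ with $\mathbb P(|\mathcal C|>m)\le C\,m^{1-1/\gamma}$ for all $m\ge1$.
\end{proposition}

\begin{proof}
If $W_0\le m$ and $\mathcal C$ contains no Poisson vertex of weight above $m$, then $\mathcal C=\mathcal C^{\le m}$. By \eqref{eq:heavy}, Markov's inequality and Lemma~\ref{lem:moment},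
\[
\mathbb P(|\mathcal C|>m)\le m^{-1/\gamma}+C_{\mathrm h}m^{1-1/\gamma}+C_km^{k+1-1/\gamma}m^{-k}\le(1+C_{\mathrm h}+C_k)\,m^{1-1/\gamma}.\qedhere
\]
\end{proof}

With Example~\ref{ex:small}, this proves \eqref{eq:conj} for $\lambda<(1-2\gamma)/c_\rho$. To reach all $\lambda<\widehat\lambda_c$ we need the product bound from the smallness of $\theta_R$ alone.

\section{From crossing probabilities to the product bound}\label{sec:multi}

If all edges were shorter than $\ell$ and $\theta_\ell$ were small, a block argument would show that clusters are confined to regions of diameter of order $\ell$. Long edges destroy the independence of distant blocks on which that argument relies. We therefore treat the edges up to one large length $\ell_0$ by the block argument, and then add the longer edges one dyadic scale at a time, as a perturbation. Let $G_{\le\ell}$ be the graph in which only edges of Euclidean length at most $\ell$ are kept, let $\tau_{\le\ell}$ be the connection probability of two added vertices in $G_{\le\ell}$, and let $T_{\le\ell}(w,w')=\int\tau_{\le\ell}((0,w),(x,w'))\,dx$.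

\subsection{Confinement by short edges}

\begin{lemma}[Volume bound]\label{lem:volume}
There are $\theta_*,C_1>0$ depending only on $d$ such that $\theta_\ell(\lambda)\le\theta_*$ implies $T_{\le\ell}(w,w')\le C_1\ell^d$ for all $w,w'\ge1$.
\end{lemma}

The bound is uniform in the weights: in $G_{\le\ell}$ even a very heavy added vertex is adjacent only to vertices within distance $\ell$.

\begin{proof}
Let $\Gamma=\ell d^{-1/2}\mathbb Z^d$; every point of $\mathbb R^d$ is within $\ell/2$ of $\Gamma$. For $z\in\Gamma$ let $E_z$ be the event that some path of Poisson vertices in $G_{\le\ell}$, with all locations in the closed ball $\bar B(z,3\ell)$, goes from $B(z,\ell)$ to $B(z,2\ell)^c$. Then $\mathbb P(E_z)\le\theta_\ell$, and events $E_z$ whose centers are at mutual distances greater than $6\ell$ are independent, since they depend on the graph in disjoint balls. Let $\Delta$ and $\Delta'$ be the numbers of nonzero $y\in\Gamma$ with $|y|\le4\ell$ and $|y|\le6\ell$; they depend only on $d$. Put $\theta_*=(e\Delta^2)^{-(\Delta'+1)}$. Call two points of $\Gamma$ adjacent if their distance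 is at most $4\ell$.

\emph{A long path forces many events $E_z$.} Let $x_0,\dots,x_n$, $n\ge0$, be the locations along a path of Poisson vertices in $G_{\le\ell}$ with $|x_0|\le\ell$ and $|x_n|\ge s$. Put $i_0=0$. Given $i_j$, choose $z_j\in\Gamma$ within $\ell/2$ of $x_{i_j}$, and let $i_{j+1}$ be the first index after $i_j$ with $x_{i_{j+1}}\notin B(z_j,2\ell)$, if there is one. The preceding location lies in $B(z_j,2\ell)$, so $x_{i_{j+1}}\in\bar B(z_j,3\ell)$, the event $E_{z_j}$ occurs, and $|z_{j+1}-z_j|\le4\ell$. Let $z_N$ be the last center obtained and $\mathcal Z=\{z_0,\dots,z_{N-1}\}$. The set $\mathcal Z$ is connected, and if $N\ge1$ the point $z_N$ can be reached from $z_0$ in at most $|\mathcal Z|$ steps of length at most $4\ell$. As $|z_0|\le2\ell$ and $x_n\in B(z_N,2\ell)$, we obtain $s\le4\ell+4\ell|\mathcal Z|$. So $|\mathcal Z|\ge n_0:=\lceil s/(4\ell)-1\rceil$, and if $n_0\ge1$ there is a connected set of exactly $n_0$ points of $\Gamma$, containing $z_0$, on which all $E_z$ occur.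

\emph{Counting.} For given $z_0$ there are at most $\Delta^{2n_0}$ such sets, because each is the range of a walk of $2(n_0-1)$ steps from $z_0$, namely a depth-first traversal of a spanning tree. Choosing points greedily, each choice discarding at most $\Delta'$ other points, we find in each set at least $n_0/(\Delta'+1)$ points at mutual distances greater than $6\ell$. The number of possible $z_0$ depends only on $d$. So a path as above exists with probability at most $C\Delta^{2n_0}\theta_*^{\,n_0/(\Delta'+1)}=Ce^{-n_0}$. Since $n_0\ge s/(4\ell)-1$, this is at most $C_de^{-s/(4\ell)}$; with $C_d\ge e$ the same bound holds trivially when $n_0\le0$, that is $s\le4\ell$.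

\emph{Integration.} If $|x|>2\ell$ and $(0,w)$, $(x,w')$ are connected in $G_{\le\ell}$, a self-avoiding connecting path has at least one interior vertex. Its interior vertices form a path of Poisson vertices from within $\ell$ of $0$ to within $\ell$ of $x$. Hence $\tau_{\le\ell}((0,w),(x,w'))\le C_de^{-(|x|-\ell)/(4\ell)}$, and the claim holds with $C_1=2^d\omega_d+C_d\int_{\mathbb R^d}e^{-(|y|-1)/4}dy$.
\end{proof}

\subsection{Adding one scale of edges}

Let $\ell_0\ge1$, $V=\ell_0^d$, $\ell_k=2^k\ell_0$ and $T_k=T_{\le\ell_k}$. The edges of scale $k$ are described by the kernel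
\begin{equation}\label{eq:Pk}
P_k(w,w')=\int_{\ell_k<|x|\le\ell_{k+1}}p\big((0,w),(x,w')\big)\,dx\le C_P\,\ell_k^d\min\Big(1,\Big(\frac{ww'}{\ell_k^d}\Big)^{\alpha}\Big),\qquad C_P=2^d\omega_dC_\rho,
\end{equation}
where the bound follows from \eqref{eq:alpha}, as the shell has volume at most $2^d\omega_d\ell_k^d$. For nonnegative kernels write $(F\star F')(w,w')=\int F(w,s)F'(s,w')\,\mu(ds)$.

\begin{lemma}\label{lem:recursion}
For all $k\ge0$,
\begin{equation}\label{eq:recursion}
T_{k+1}\le T_k+P_k+P_k\star T_{k+1}+T_k\star P_k+T_k\star P_k\star T_{k+1}.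
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathbf x=(0,w)$ and $\mathbf y=(x,w')$ be joined by a self-avoiding path in $G_{\le\ell_{k+1}}$. Either the path lies in $G_{\le\ell_k}$, which gives the term $T_k$, or it has a first edge $(\mathbf a,\mathbf b)$ of length in $(\ell_k,\ell_{k+1}]$. In the second case the part from $\mathbf x$ to $\mathbf a$ lies in $G_{\le\ell_k}$, the part from $\mathbf b$ to $\mathbf y$ lies in $G_{\le\ell_{k+1}}$, and the two parts and the edge have disjoint interiors and edge sets. The first part is trivial if $\mathbf a=\mathbf x$, the second if $\mathbf b=\mathbf y$; otherwise $\mathbf a$, respectively $\mathbf b$, is a Poisson vertex. If both are Poisson, \eqref{eq:mecke} and Lemma~\ref{lem:bk} give the bound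
\[
\int\tau_{\le\ell_k}(\mathbf x,\mathbf a)\,p(\mathbf a,\mathbf b)\mathbf 1\{\ell_k<|a-b|\le\ell_{k+1}\}\,\tau_{\le\ell_{k+1}}(\mathbf b,\mathbf y)\,da\,\mu(dw_{\mathbf a})\,db\,\mu(dw_{\mathbf b}),
\]
and integrating over $x$, then $b$, then $a$ yields $T_k\star P_k\star T_{k+1}$. Dropping the trivial parts, the cases $(\mathbf a,\mathbf b)=(\mathbf x,\mathbf y)$, only $\mathbf a=\mathbf x$, and only $\mathbf b=\mathbf y$ yield $P_k$, $P_k\star T_{k+1}$ and $T_k\star P_k$.
\end{proof}

\begin{example}[Constant weights]\label{ex:constant}
Consider the variant in which every weight equals $1$; the proofs of Lemmas~\ref{lem:bk}, \ref{lem:volume} and~\ref{lem:recursion} do not use the law of the weights. The kernels are numbers, and \eqref{eq:recursion} reads $T_{k+1}\le T_k+P_k(1+\lambda T_k)(1+\lambda T_{k+1})$ with $P_k\le C_P\ell_k^{d(1-\alpha)}$. Suppose $\theta_{\ell_k}\le\theta_*$ for all $k$. Put $K_k=T_k/V$, which is finite, nondecreasing, and satisfies $K_0\le C_1$ by Lemma~\ref{lem:volume}. Summing over the scales $0,\dots,k$ and using $1+\lambda T_j\le\max(1,\lambda)V(1+K_j)$,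 we get
\[
K_{k+1}\le C_1+cV^{2-\alpha}(1+K_k)(1+K_{k+1}).
\]
Since $\alpha>2$, we can take $V$ so large that $cV^{2-\alpha}(2+2C_1)\le\frac12$. Then $K_k\le2C_1+1$ implies $K_{k+1}\le C_1+\frac12(1+K_{k+1})$, that is $K_{k+1}\le2C_1+1$. So $T_k$ stays bounded. The mechanism is that two clusters of volume $V$ offer $V^2$ pairs of vertices, each joined over distance $\ell_0$ with probability of order $V^{-\alpha}$.
\end{example}

With unbounded weights two difficulties arise. First, a vertex of weight of order $\ell_k^d$ has many edges of scale $k$, so \eqref{eq:recursion} is not a small perturbation uniformly in $w$. But on such a scale the volume bound $C_1\ell_k^d$ is already of the desired order. For each pair $(w,w')$ we therefore use Lemma~\ref{lem:volume} up to the scale $k^*$ at which $\ell_k^d$ reaches the target, and the recursion only afterwards. Second, the target must dominate both $V$, the starting bound, and $ww'$, the direct edge. The simplest choice $T_k\le KVww'$ is wasteful: inserted into the last term of \eqref{eq:recursion} together with $\iint st\,P_k(s,t)\,\mu(ds)\mu(dt)\le C_Pm_\alpha^2\ell_k^{d(2-\alpha)}$,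 it gives a relative error of order $V^{3-\alpha}$, which is small only for $\alpha>3$. We use instead the target $Vh(w)h(w')$ with
\begin{equation}\label{eq:h}
h(w)=\max\big(1,w/\sqrt V\big),\qquad 1\le h(w)\le w\le\sqrt V\,h(w).
\end{equation}
It equals $V$ when both weights are below $\sqrt V$ and $ww'$ when both are above. The threshold $\sqrt V$ is the weight at which two vertices become able to connect over distance $\ell_0$, as in Remark~\ref{rem:hyp}.

\subsection{Closing the induction}

\begin{proposition}\label{prop:key}
If $\theta_R(\lambda)\le\theta_*$ for all $R\ge r_0$, then the product bound \eqref{eq:product} holds.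
\end{proposition}

\begin{proof}
Let $\ell_0\ge\max(1,r_0)$; how large is decided at the end. Lemma~\ref{lem:volume} gives $T_k\le C_1\ell_k^d$ for all $k\ge0$. Hence
\[
K_k:=\sup_{w,w'\ge1}\frac{T_k(w,w')}{Vh(w)h(w')}<\infty,\qquad K_k\le K_{k+1},\qquad K_0\le C_1 .
\]
Fix $(w,w')$ and put
\[
H=Vh(w)h(w')\ge V,\qquad k^*=\max\{k\ge0:\ell_k^d\le H\},\qquad\zeta_k=H/\ell_k^d .
\]
Since $H<\ell_{k^*+1}^d$, we have $\zeta_k\le2^d2^{-d(k-k^*)}$ for $k\ge k^*$, and so $\sum_{k\ge k^*}\zeta_k^\beta\le2^{d\beta}/(1-2^{-d\beta})$ for every $\beta>0$. By \eqref{eq:h},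
\begin{equation}\label{eq:wH}
ww'\le H,\qquad \max(w,w')\le\sqrt V\,h(w)h(w')=V^{-1/2}H .
\end{equation}
Below, $c$ denotes constants that do not depend on $V,k,w,w'$. We bound the last four terms of \eqref{eq:recursion} at $(w,w')$ for $k\ge k^*$.

\emph{The term $P_k$.} By \eqref{eq:Pk} and \eqref{eq:wH}, $P_k(w,w')\le C_P\,ww'(ww'/\ell_k^d)^{\alpha-1}\le C_PH\zeta_k^{\alpha-1}$.

\emph{The terms $P_k\star T_{k+1}$ and $T_k\star P_k$.} Since $h(s)\le1+s/\sqrt V$,
\[
(P_k\star T_{k+1})(w,w')\le K_{k+1}Vh(w')\Big[\int P_k(w,s)\,\mu(ds)+V^{-1/2}\int P_k(w,s)\,s\,\mu(ds)\Big].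
\]
We use $w\le\sqrt Vh(w)$ and, from \eqref{eq:wH}, $w/\ell_k^d\le V^{-1/2}\zeta_k$. In the first integral, $\min(1,x^\alpha)\le x^\alpha$ gives
\[
\int P_k(w,s)\,\mu(ds)\le C_Pm_\alpha\,w\Big(\frac w{\ell_k^d}\Big)^{\alpha-1}\le C_Pm_\alpha\,h(w)\,V^{-(\alpha-2)/2}\zeta_k^{\alpha-1}.
\]
In the second, the same bound would require the moment $m_{\alpha+1}$, which may be infinite; we use $\min(1,x^\alpha)\le x^{\alpha-1}$ instead and obtain
\[
V^{-1/2}\int P_k(w,s)\,s\,\mu(ds)\le C_Pm_\alpha V^{-1/2}\,w\Big(\frac w{\ell_k^d}\Big)^{\alpha-2}\le C_Pm_\alpha\,h(w)\,V^{-(\alpha-2)/2}\zeta_k^{\alpha-2}.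
\]
As $\zeta_k\le2^d$, we conclude $P_k\star T_{k+1}\le cV^{-(\alpha-2)/2}\zeta_k^{\alpha-2}K_{k+1}H$. The kernels are symmetric, so exchanging $w$ and $w'$ gives the same bound for $T_k\star P_k$ with $K_k\le K_{k+1}$ in place of $K_{k+1}$.

\emph{The term $T_k\star P_k\star T_{k+1}$.} We claim that for all $s,t\ge1$
\begin{equation}\label{eq:claim}
T_k(w,s)\,T_{k+1}(t,w')\le c\,K_{k+1}(1+K_k)\,H\,\ell_k^d\max\big(1,st/\ell_k^d\big).
\end{equation}
If $s\le\sqrt V$, then $h(s)=1$, so $T_k(w,s)\le K_kVh(w)\le K_{k+1}H$, while $T_{k+1}(t,w')\le2^dC_1\ell_k^d$ by the volume bound. If $t\le\sqrt V$, then $T_k(w,s)\le C_1\ell_k^d$ and $T_{k+1}(t,w')\le K_{k+1}Vh(w')\le K_{k+1}H$. If $s,t>\sqrt V$, then $h(s)h(t)=st/V$, and the product is at most $K_kK_{k+1}V^2h(w)h(s)h(t)h(w')=K_kK_{k+1}H\,st$. This proves \eqref{eq:claim}. Now $\min(1,x^\alpha)\max(1,x)\le x^\alpha$ for all $x>0$ (the left side is $x^\alpha$ for $x\le1$ and $x$ for $x\ge1$), so \eqref{eq:Pk} and \eqref{eq:claim} give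
\begin{align*}
T_k\star P_k\star T_{k+1}&\le cK_{k+1}(1+K_k)H\,\ell_k^{2d}\iint\Big(\frac{st}{\ell_k^d}\Big)^\alpha\mu(ds)\mu(dt)\\
&=c\,m_\alpha^2\,K_{k+1}(1+K_k)H\,V^{-(\alpha-2)}2^{-dk(\alpha-2)}.
\end{align*}

\emph{Summation.} Iterate \eqref{eq:recursion} over the scales $k^*,\dots,k$, starting from $T_{k^*}(w,w')\le C_1\ell_{k^*}^d\le C_1H$. The sums $\sum_{j\ge k^*}\zeta_j^{\alpha-1}$, $\sum_{j\ge k^*}\zeta_j^{\alpha-2}$ and $\sum_{j\ge0}2^{-dj(\alpha-2)}$ are bounded in terms of $d$ and $\alpha$, because $\alpha>2$. Moreover $K_{j+1}(1+K_j)\le K_{k+1}(1+K_k)$ for $j\le k$, and $V^{-(\alpha-2)}\le V^{-(\alpha-2)/2}$. Thus, for $k\ge k^*$,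
\[
T_{k+1}(w,w')\le\big[K_*+C_2V^{-(\alpha-2)/2}K_{k+1}(1+K_k)\big]H,
\]
with $K_*\ge C_1$ and $C_2$ independent of $V,k,w,w'$. For $k<k^*$ the same holds because $T_{k+1}\le C_1\ell_{k^*}^d\le C_1H$. Taking the supremum over $w,w'$,
\[
K_{k+1}\le K_*+C_2V^{-(\alpha-2)/2}(1+K_k)K_{k+1}\qquad(k\ge0).
\]
Choose $V$ so large that $C_2V^{-(\alpha-2)/2}(1+2K_*)\le\frac12$. We have $K_0\le K_*$. If $K_k\le2K_*$, then $K_{k+1}\le K_*+\frac12K_{k+1}$, and since $K_{k+1}<\infty$ by the volume bound at scale $k+1$, also $K_{k+1}\le2K_*$. (This is why the hypothesis is needed on all large scales.) Paths are finite, so $\tau_{\le\ell_k}\uparrow\tau$, and monotone convergence gives $T(w,w')\le2K_*Vh(w)h(w')\le2K_*V\,ww'$.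
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The lower bound is Proposition~\ref{prop:lower}. If $\lambda<\widehat\lambda_c$, then $\theta_R(\lambda)\to0$, so Proposition~\ref{prop:key} gives the product bound and Proposition~\ref{prop:upper} gives the upper bound.
\end{proof}

\section{Characterizations of the subcritical phase}\label{sec:equiv}

Three implications are still missing for Theorem~\ref{thm:equiv}. We prove them as separate lemmas, writing $T_\lambda$ when the intensity matters.

\begin{lemma}\label{lem:be}
If $\mathbb E|\mathcal C|<\infty$, then \eqref{eq:product} holds.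
\end{lemma}

\begin{proof}
We decompose a path at its first edge. If the first interior vertex is light, the finite mean controls the rest; heavy first vertices are a small perturbation, because $m_2<\infty$.

The function $\chi$ is nondecreasing, since increasing $w$ increases the connection probabilities at $(0,w)$. By \eqref{eq:chi}, $\chi(w)\,\nu([w,\infty))\le\mathbb E|\mathcal C|$, so $\chi$ is finite everywhere. Let $T^{(n)}$ be defined as $T$, but with interior vertices of weight at most $n$ only. A self-avoiding path from $(0,w)$ to $(x,w')$ is either a single edge, or an edge to a Poisson vertex of weight $s\le n$ followed by a disjoint path. By \eqref{eq:mecke}, Lemma~\ref{lem:bk} and \eqref{eq:edge},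
\begin{equation}\label{eq:firstedge}
T^{(n)}(w,w')\le c_\rho w\big(w'+Y^{(n)}(w')\big),\qquad Y^{(n)}(w')=\int_{[1,n]}s\,T^{(n)}(s,w')\,\mu(ds).
\end{equation}
The truncation makes $Y^{(n)}$ finite: $Y^{(n)}(w')\le n\chi(w')$ by \eqref{eq:chi}. Choose $S\ge1$ with $c_\rho\int_{(S,\infty)}s^2\mu(ds)\le\frac12$. For $s\le S$ use \eqref{eq:chi}, and for $s>S$ insert \eqref{eq:firstedge}; this gives
\[
Y^{(n)}(w')\le S\chi(w')+\tfrac12\big(w'+Y^{(n)}(w')\big),\qquad\text{so}\qquad Y^{(n)}(w')\le2S\chi(w')+w'.
\]
As $n\to\infty$, $T^{(n)}\uparrow T$, and \eqref{eq:firstedge} yields $T(w,w')\le2c_\rho w\,(w'+S\chi(w'))$. Integrating over $w'$, we get $\chi(w)\le1+2c_\rho w\,(m_1+S\lambda\mathbb E|\mathcal C|)\le C'w$. Inserting $\chi(w')\le C'w'$ gives \eqref{eq:product} with $C_T=2c_\rho(1+SC')$.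
\end{proof}

\begin{lemma}\label{lem:open}
If \eqref{eq:product} holds at $\lambda$, it holds at $\lambda+\varepsilon$ for some $\varepsilon>0$.
\end{lemma}

\begin{proof}
Realize the vertex set at intensity $\lambda+\varepsilon$ as $\eta\cup\eta'$, where $\eta'$ is an independent Poisson process with intensity $\varepsilon\,dx\otimes\nu$. This is a Poisson process of vertices with two colors. Cut a self-avoiding path at its vertices in $\eta'$, say $j\ge0$ of them. The $j+1$ pieces are disjoint and have interiors in $\eta$. Mecke's formula for $\eta'$ and Lemma~\ref{lem:bk}, with $D$ the color of $\eta$, give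
\begin{align*}
T_{\lambda+\varepsilon}(w,w')&\le\sum_{j\ge0}\varepsilon^j\int T_\lambda(w,s_1)T_\lambda(s_1,s_2)\cdots T_\lambda(s_j,w')\prod_{i=1}^j\nu(ds_i)\\
&\le C_T\,ww'\sum_{j\ge0}\Big(\frac{\varepsilon\,C_T}{1-2\gamma}\Big)^j,
\end{align*}
where $\int s^2\nu(ds)=1/(1-2\gamma)$. For $\varepsilon\le(1-2\gamma)/(2C_T)$ this is at most $2C_Tww'$.
\end{proof}

\begin{lemma}\label{lem:etheta}
If \eqref{eq:product} holds at $\lambda$, then $\theta_R(\lambda)\to0$ as $R\to\infty$.
\end{lemma}

A union bound over the starting vertex costs a factor $R^d$, and \eqref{eq:product} gives no rate for the decay of $\tau$ in space. We gain a rate by cutting a crossing path into a growing number of pieces, each of which is long and hence costs a factor less than $\frac12$.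

\begin{proof}
Choose $\iota\in(0,1)$ with $(1-\iota)(\alpha-1)>1$, which is possible since $\alpha>2$, and let $r=R^{1-\iota}$. By \eqref{eq:mecke} and \eqref{eq:alpha}, the expected number of edges of length greater than $r$ with an endpoint in $B(0,2R)$ is at most
\[
\omega_d(2R)^dC_\rho m_\alpha^2\int_{|y|>r}|y|^{-d\alpha}dy=CR^{d}r^{-d(\alpha-1)}=CR^{d(1-(1-\iota)(\alpha-1))}\to0 .
\]
Suppose there is no such edge, and take a self-avoiding path from $B(0,R)$ to $B(0,2R)^c$, stopped at its first exit from $B(0,2R)$. All its edges have length at most $r$. Let $J=\lfloor(R/r-1)/2\rfloor$, and for $1\le j\le J$ let $\mathbf z_j$ be the first vertex with $|z_j|\ge R+2jr$; it exists since $R+2jr<2R$. Its predecessor lies in $B(0,R+2jr)$, so $|z_j|<R+(2j+1)r\le2R$ and $|z_{j+1}-z_j|\ge r$. Thus $\mathbf z_1,\dots,\mathbf z_J$ are distinct, appear in this order, and are joined consecutively by disjoint segments of the path. Put $T^{\ge r}(w,w')=\int_{|x|\ge r}\tau((0,w),(x,w'))\,dx$. By \eqref{eq:mecke} and Lemma~\ref{lem:bk}, integrating over $z_J,\dots,z_2$ and finally over $z_1\in B(0,2R)$,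 such a configuration has probability at most
\[
\omega_d(2R)^d\int\prod_{j=1}^{J-1}T^{\ge r}(w_j,w_{j+1})\prod_{j=1}^J\mu(dw_j)\le\omega_d(2R)^d\,\lambda\,\|T^{\ge r}\|^{J-1},
\]
where $\|\cdot\|$ is the norm of $L^2(\mu\otimes\mu)$. Here we used that, by the Cauchy--Schwarz inequality, a kernel $F$ acts on $L^2(\mu)$ with operator norm at most $\|F\|$, and that the constant function $1$ has squared norm $\lambda$. Now $T^{\ge r}\le C_Tww'$, which lies in $L^2(\mu\otimes\mu)$ as $m_2<\infty$, and $T^{\ge r}\to0$ pointwise as $r\to\infty$ because $T<\infty$. By dominated convergence $\|T^{\ge r}\|\le\frac12$ for large $R$. Since $J$ is of order $R^\iota$, the bound tends to $0$.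
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
Take $\theta_*$ from Lemma~\ref{lem:volume}. If (a) holds then $\theta_R(\lambda)\to0$, which gives (d). Proposition~\ref{prop:key} is (d)$\Rightarrow$(e). If (e) holds, Lemmas~\ref{lem:open} and~\ref{lem:etheta} give $\theta_R(\lambda+\varepsilon)\to0$, so $\lambda<\lambda+\varepsilon\le\widehat\lambda_c$, which is (a). Proposition~\ref{prop:upper} is (e)$\Rightarrow$(c). If (c) holds, then $\mathbb E|\mathcal C|=\sum_{m\ge0}\mathbb P(|\mathcal C|>m)\le1+C\sum_{m\ge1}m^{1-1/\gamma}<\infty$ because $1/\gamma-1>1$, which is (b). Lemma~\ref{lem:be} is (b)$\Rightarrow$(e). The last sentence of the theorem is the negation of (b) and of (d).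
\end{proof}

\begin{remark}\label{rem:positive}
Example~\ref{ex:small} and the implication (e)$\Rightarrow$(a) give $\widehat\lambda_c\ge(1-2\gamma)/c_\rho>0$.
\end{remark}

\section{Exact asymptotics}\label{sec:asym}

Let $0<\lambda<\widehat\lambda_c$, so that \eqref{eq:product} holds. By \eqref{eq:mecke},
\begin{equation}\label{eq:totalweight}
\mathbb E\sum_{\mathbf a\in\mathcal C}w_{\mathbf a}=\int w\,\nu(dw)+\int\nu(dw)\int s\,T(w,s)\,\mu(ds)\le\frac{1+C_Tm_2}{1-\gamma}<\infty,
\end{equation}
and in particular $\mathcal C$ is almost surely finite. Since $1-\prod_i(1-x_i)\le\sum_ix_i$ for $x_i\in[0,1]$ and $\int\rho(|y|^d/w)\,dy=c_\rho w$, we have $b\le\lambda c_\rho\mathbb E\sum_{\mathbf a\in\mathcal C}w_{\mathbf a}<\infty$. Keeping only the factor $\mathbf a=\mathbf o$ gives $b\ge\lambda c_\rho>0$.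

Two things must be shown: that the cluster of a vertex of large weight $w$ has size close to $bw$, and that a large cluster typically contains exactly one vertex of weight of order $m$.

\subsection{The cluster of a heavy vertex}

For $n\ge1$ let $N_w^{\le n}$ be the size of the cluster of the added vertex $(0,w)$ when only the Poisson vertices of weight at most $n$ are kept; $w$ itself is not restricted. The variable $N_w$ is heavy tailed, so we do not try to bound its variance. We compute its mean, bound it from below in probability by a local quantity with small variance, and combine the two into $L^1$ convergence.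

\begin{lemma}\label{lem:lln}
\begin{enumerate}
\item[(i)] $\chi(w)/w\to b$ as $w\to\infty$.
\item[(ii)] For each $\varepsilon>0$ there is $K$ with $\mathbb P\big(N^{\le K}_w\ge(b-\varepsilon)w\big)\to1$ as $w\to\infty$.
\item[(iii)] For fixed $0<\kappa<\Lambda$, $\ \sup_{w\in[\kappa m,\Lambda m]}\mathbb E\big|N_w^{\le\Lambda m}/w-b\big|\to0$ as $m\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A Poisson vertex lies in the cluster of $(0,w)$ if and only if its cluster in $G(\eta)$ contains a neighbor of $(0,w)$, and given $G(\eta)$ the edges at $(0,w)$ are independent. After \eqref{eq:mecke}, the cluster of an added vertex at position $z$ with weight of law $\nu$ is distributed as $\mathcal C$ translated by $z$. With $z=w^{1/d}y$, so that $dz=w\,dy$,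
\[
\chi(w)-1=\lambda w\int_{\mathbb R^d}\mathbb E\Big[1-\prod_{\mathbf a\in\mathcal C}\Big(1-\rho\big(|y+w^{-1/d}a|^d/w_{\mathbf a}\big)\Big)\Big]dy .
\]
The monotone function $\rho$ has countably many discontinuities and $\mathcal C$ is finite. So, given $\mathcal C$, for all $y$ outside a countable union of spheres each term $\rho(|y+w^{-1/d}a|^d/w_{\mathbf a})$ converges to $\rho(|y|^d/w_{\mathbf a})$. Hence the bracket $f_w$ converges $dy\otimes\mathbb P$-almost everywhere to the bracket $f$ in the definition of $b$, and $g_w=\sum_{\mathbf a\in\mathcal C}\rho(|y+w^{-1/d}a|^d/w_{\mathbf a})\ge f_w$ converges to $g=\sum_{\mathbf a\in\mathcal C}\rho(|y|^d/w_{\mathbf a})$. All $g_w$ and $g$ have the same integral $c_\rho\mathbb E\sum_{\mathbf a\in\mathcal C}w_{\mathbf a}$, finite by \eqref{eq:totalweight}. Fatou's lemma applied to $f_w$ and to $g_w-f_w$ gives $\int f_w\to\int f$.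

(ii) For an integer $K\ge1$ and a vertex $\mathbf z$, let $\mathcal C^{[K]}(\mathbf z)$ be the set of vertices reached from $\mathbf z$ by paths with at most $K$ edges, each of length at most $K$, all of whose vertices have weight at most $K$ and, apart from $\mathbf z$, belong to $\eta$; it is empty if $w_{\mathbf z}>K$. It is located in $\bar B(z,K^2)$. For $L>0$ let $Z$ be the number of $\mathbf z\in\eta$ with $|z|\le Lw^{1/d}$ such that some $\mathbf a\in\mathcal C^{[K]}(\mathbf z)$ is adjacent to $(0,w)$. Then $Z\le N^{\le K}_w$. The computation in (i), with $\mathcal C^{[K]}(\mathbf o)$ in place of $\mathcal C$, $y$ restricted to $|y|\le L$, and bounded convergence, gives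
\[
\frac{\mathbb EZ}w\to b_{K,L}:=\lambda\int_{|y|\le L}\mathbb E\Big[1-\prod_{\mathbf a\in\mathcal C^{[K]}(\mathbf o)}\Big(1-\rho\big(|y|^d/w_{\mathbf a}\big)\Big)\Big]dy .
\]
As $\mathcal C^{[K]}(\mathbf o)\uparrow\mathcal C$, monotone convergence gives $b_{K,L}\uparrow b$ for $K,L\uparrow\infty$. Fix $K,L$ with $b_{K,L}>b-\varepsilon/2$.

Write $\mathbb E[Z(Z-1)]$ by \eqref{eq:mecke} as an integral over pairs $\mathbf z,\mathbf z'$. Whether $\mathbf z$ is counted depends only on the vertices in $\bar B(z,K^2)$, the edges among them and their edges to $(0,w)$. If $|z-z'|>2K^2$, the two balls are disjoint, the joint probability is the product of the two one-point probabilities, and these pairs contribute at most $(\mathbb EZ)^2$. The other pairs contribute at most $\lambda^2\cdot\omega_dL^dw\cdot\omega_d(2K^2)^d$. Together with $\mathbb EZ\le\lambda\omega_dL^dw$ this gives $\operatorname{Var}Z\le C_{K,L}w$. For large $w$, $\mathbb EZ\ge(b-\varepsilon/2)w$, and Chebyshev's inequality gives $\mathbb P(Z<(b-\varepsilon)w)\le4C_{K,L}/(\varepsilon^2w)\to0$.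

(iii) Put $X=N_w^{\le\Lambda m}/w\ge0$. By (i), $\mathbb E(X-b)\le\chi(w)/w-b\to0$ uniformly over $w\ge\kappa m$. Given $\varepsilon>0$, take $K$ from (ii). For $\Lambda m\ge K$ we have $N^{\le\Lambda m}_w\ge N^{\le K}_w$, so $\mathbb E(X-b)^-\le\varepsilon+b\,\mathbb P(N^{\le K}_w<(b-\varepsilon)w)$, and the last probability tends to $0$ uniformly over $w\ge\kappa m$. Since $|X-b|=(X-b)+2(X-b)^-$, the limit superior in (iii) is at most $2\varepsilon$.
\end{proof}

\subsection{Counting heavy vertices}

\begin{proof}[Proof of Theorem~\ref{thm:asym}]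
Fix $0<\kappa<1/b<\Lambda$ and let $m\ge1/\kappa$. Weights below $\kappa m$ and above $\Lambda m$ will contribute little, so we count the vertices in the window between:
\[
Q=\mathbf 1\{|\mathcal C^{\le\Lambda m}|>m\}\cdot\big|\{\mathbf y\in\eta\cap\mathcal C^{\le\Lambda m}:w_{\mathbf y}>\kappa m\}\big| .
\]

\emph{The mean of $Q$.} By \eqref{eq:mecke}, $\mathbb EQ$ is the integral, over $w_0\le\Lambda m$ against $\nu$, over $w\in(\kappa m,\Lambda m]$ against $\mu$ and over $y\in\mathbb R^d$, of the probability that $(0,w_0)$ and $(y,w)$ lie in a common cluster of size greater than $m$ in the graph with Poisson weights at most $\Lambda m$. Translate by $-y$, use $\nu(dw_0)\mu(dw)=\mu(dw_0)\nu(dw)$, and read \eqref{eq:mecke} backwards, with $(-y,w_0)$ as the Poisson vertex. This gives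
\[
\mathbb EQ=\int_{(\kappa m,\Lambda m]}\mathbb E\big[(N_w^{\le\Lambda m}-1)\mathbf 1\{N_w^{\le\Lambda m}>m\}\big]\,\nu(dw).
\]
Put $w=mt$, so that $\nu(dw)=\gamma^{-1}m^{-1/\gamma}t^{-1/\gamma-1}dt$, and let $X=N^{\le\Lambda m}_{mt}/(mt)$. The expectation differs from $mt\,\mathbb E[X\mathbf 1\{X>1/t\}]$ by at most $1$, so
\[
m^{1/\gamma-1}\mathbb EQ=\int_\kappa^\Lambda\frac{t^{-1/\gamma}}\gamma\,\mathbb E\big[X\mathbf 1\{X>1/t\}\big]\,dt+O(1/m).
\]
For $t\ne1/b$, the difference between $\mathbb E[X\mathbf 1\{X>1/t\}]$ and $b\mathbf 1\{t>1/b\}$ is at most $\mathbb E|X-b|+b\,\mathbb P(|X-b|\ge|b-1/t|)$, which tends to $0$ by Lemma~\ref{lem:lln}(iii). Also $\mathbb EX\le\chi(w)/w\le1+C_Tm_1$ by \eqref{eq:chi}. Bounded convergence gives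
\begin{equation}\label{eq:Psi}
m^{1/\gamma-1}\mathbb EQ\to\Psi(\Lambda):=\int_{1/b}^\Lambda\frac b\gamma\,t^{-1/\gamma}dt,\qquad \lim_{\Lambda\to\infty}\Psi(\Lambda)=\frac b\gamma\cdot\frac{b^{1/\gamma-1}}{1/\gamma-1}=\frac{b^{1/\gamma}}{1-\gamma}.
\end{equation}

\emph{Upper bound.} Suppose $|\mathcal C|>m$, $W_0\le\kappa m$, and $\mathcal C$ has no Poisson vertex of weight above $\Lambda m$. Then $\mathcal C=\mathcal C^{\le\Lambda m}$, and either $\mathcal C$ contains a Poisson vertex of weight above $\kappa m$, so that $Q\ge1$, or $\mathcal C=\mathcal C^{\le\kappa m}$. With $k$ as in Lemma~\ref{lem:moment}, applied at $n=\kappa m$, and with \eqref{eq:heavy} at $n=\Lambda m$,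
\[
\mathbb P(|\mathcal C|>m)\le(\kappa m)^{-1/\gamma}+C_{\mathrm h}(\Lambda m)^{1-1/\gamma}+C_k(\kappa m)^{k+1-1/\gamma}m^{-k}+\mathbb EQ .
\]
Hence $\limsup_mm^{1/\gamma-1}\mathbb P(|\mathcal C|>m)\le C_{\mathrm h}\Lambda^{1-1/\gamma}+C_k\kappa^{k+1-1/\gamma}+\Psi(\Lambda)$. Let $\kappa\to0$, where $k+1>1/\gamma$ is used, and $\Lambda\to\infty$.

\emph{Lower bound.} If $Q\ge1$ then $|\mathcal C|\ge|\mathcal C^{\le\Lambda m}|>m$. For integers $q\ge0$ we have $\mathbf 1\{q\ge1\}\ge q-q(q-1)$, so $\mathbb P(|\mathcal C|>m)\ge\mathbb EQ-\mathbb E[Q(Q-1)]$. Apply Lemma~\ref{lem:tree} with $j=2$, $n=\Lambda m$, $D_0=[1,n]$ and $D_1=D_2=(\kappa m,\Lambda m]$. The trees are those of Example~\ref{ex:second}. By \eqref{eq:tail}, a terminal $1$ or $2$ contributes $O(m^{1-1/\gamma})$ if it has degree $1$ and $O(m^{2-1/\gamma})$ if it has degree $2$, while node $0$ has degree at most $2$ and contributes $O(1)$. After division by $m^{1-1/\gamma}$, the contributions are therefore: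
\begin{itemize}
\item $O(m^{1-1/\gamma})$ for the path with middle node $0$;
\item $O(m^{2-1/\gamma})$ for the paths with middle node $1$ or $2$;
\item $O\big(I_{\Lambda m}(3)\,m^{1-1/\gamma}\big)=O\big((1+\log m)\,m^{(3-1/\gamma)_++1-1/\gamma}\big)$ for the star, by \eqref{eq:I}; the exponent is $4-2/\gamma$ if $1/\gamma<3$ and $1-1/\gamma$ otherwise.
\end{itemize}
All exponents are negative because $1/\gamma>2$. So $\mathbb E[Q(Q-1)]=o(m^{1-1/\gamma})$, and \eqref{eq:Psi} gives $\liminf_mm^{1/\gamma-1}\mathbb P(|\mathcal C|>m)\ge\Psi(\Lambda)$. Let $\Lambda\to\infty$.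
\end{proof}

\begin{thebibliography}{9}
\bibitem{JKLM}
Emmanuel Jacob, C\'eline Kerriou, Amitai Linker, Peter M\"orters,
\emph{Crossing probabilities in geometric inhomogeneous random graphs},
arXiv:2509.23496 (2025).
\end{thebibliography}
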